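\title{The cylindrical width of finite transitive sets in every codimension}

\begin{abstract}
A subset of the unit sphere of $\mathbb C^d$ is transitive if it is an orbit of a group of unitary maps. We prove that for all $1\le k\le d$ and every finite transitive set $X$ there is a complex $k$-dimensional subspace onto which every point of $X$ projects to a vector of length at most $C/\sqrt{\log(2d/k)}$, with $C$ an absolute constant. This proves a conjecture stated in a paper of Sah, Sawhney and Zhao, and the bound is sharp up to the constant for all $k$ and $d$. The analytic core is a pigeonhole argument over dyadic scales for groups that permute orthogonal blocks. A structure theorem for quasi-primitive groups, which depends on the classification of finite simple groups, reduces the general case to this one. We also give versions for real subspaces and for orbits of virtually solvable groups.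
\end{abstract}

\section{Introduction}

A subset $X$ of the unit sphere of $\mathbb C^d$ is \emph{transitive} if it is the orbit of a point under some subgroup of the unitary group $\mathsf U(d)$; equivalently, if for all $x,x'\in X$ there is a unitary $g$ with $gX=X$ and $gx=x'$. We ask how evenly a finite transitive set can spread over the sphere. Write $P_W$ for the orthogonal projection onto a complex subspace $W$ and $\|\cdot\|$ for the Euclidean norm, and for a bounded set $X\subset\mathbb C^d$ and $1\le k\le d$ put
\[
w_k(X)=\min_{\dim W=k}\ \sup_{x\in X}\|P_Wx\| .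
\]
The minimum exists because the Grassmannian is compact and the supremum depends continuously on $P_W$. Since $\|P_Wx\|$ is the distance from $x$ to $W^\perp$, the inequality $w_k(X)\le\varepsilon$ says that $X$ lies in the cylinder of radius $\varepsilon$ around some subspace of codimension $k$.

Neither finiteness nor transitivity alone forces $w_k$ to be small. The whole sphere is transitive and has $w_k=1$. A finite $\varepsilon$-net of the sphere contains a point within $\varepsilon$ of a unit vector of any given $W$, so it has $w_k\ge1-\varepsilon$.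

The first finite transitive sets that come to mind suggest the answer $\sqrt{k/d}$. For the standard basis $e_1,\dots,e_d$ we have $\sum_b\|P_We_b\|^2=\operatorname{tr}P_W=k$, so $w_k\ge\sqrt{k/d}$; equality holds for the span $W$ of $k$ of the Fourier vectors $d^{-1/2}(e^{2\pi iab/d})_{b=1}^d$. For the cube $\{\pm d^{-1/2}\}^d$ the average of $\|P_Wx\|^2$ over all signs is $\operatorname{tr}P_W/d=k/d$, and equality holds for a coordinate subspace. Thus a concentrated vector is handled by a subspace of flat vectors, and a flat vector by a subspace of concentrated ones. A vector can, however, be neither: if its $j$-th coordinate is proportional to $j^{-1/2}$, then each dyadic range $2^i\le j<2^{i+1}$ carries about the same share $1/\log_2 d$ of its squared norm. We shall see in Section~\ref{sec:model} that under permutations and phase changes of the coordinates such a vector has $w_1\approx1/\sqrt{\log d}$. For general $k$ the relevant dyadic ranges are those between $k$ and $d$, and there are about $\log(d/k)$ of them. Our main result says that nothing worse happens for any finite group.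

\begin{theorem}\label{thm:main}
There is an absolute constant $C'$ such that for all $1\le k\le d$ and every finite transitive subset $X$ of the unit sphere of $\mathbb C^d$ there is a complex $k$-dimensional subspace $W$ with
\[
\sup_{x\in X}\|P_Wx\|\le\frac{C'}{\sqrt{\log(2d/k)}} .
\]
\end{theorem}

This statement is posed as a conjecture in the paper of Sah, Sawhney and Zhao \cite{SSZ}. The following was known. By a theorem of Green, every finite transitive subset of the unit sphere of $\mathbb R^d$ lies within distance $O(1/\sqrt{\log d})$ of some hyperplane, and this is best possible up to a constant factor. There is an absolute constant $C$ such that $w_k(X)=O(1/\sqrt{\log(d/k)})$ for all finite transitive $X\subset\mathbb C^d$ in the range $1\le k\le d/(\log(3d))^C$. For every $1\le k\le d$ there is a transitive set in $\mathbb R^d$ with $\sup_x\|P_Wx\|\ge c/\sqrt{\log(2d/k)}$ for all real or complex $k$-dimensional $W$. Our proof covers all $k$ at once and uses none of these results. Its group-theoretic input is the classification of finite simple groups together with the published facts cited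 in Sections~\ref{sec:quasisimple} and~\ref{sec:qp}.

The proof runs as follows. Let $t=d/k$ and $X=Gx$ with $G$ finite. Splitting $\mathbb C^d$ into irreducible summands reduces to irreducible $G$ (Section~\ref{sec:general}). An irreducible $G$ permutes $m$ orthogonal blocks of dimension $n=d/m$ and acts inside the blocks through a group $H\le\mathsf U(n)$ that admits no finer decomposition (Section~\ref{sec:irred}). If $m\ge\sqrt t$, we forget everything about $H$ and use a bound for the full group of block permutations (Theorem~\ref{thm:wreath}). If $m<\sqrt t$, then $n>\sqrt t$ and the structure of $H$ matters. Proposition~\ref{prop:qp} shows that either $H$ has at most $e^{Cn/\log n}$ elements up to scalars, few enough for a random subspace to work, or $H$ is built from a symmetric group of large degree, and then it again permutes many blocks in a slightly larger space. Theorem~\ref{thm:wreath} also contains a matching lower bound, and Section~\ref{sec:variants} treats real subspaces and certain infinite orbits; these supplements are not used in the proof of Theorem~\ref{thm:main}.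

\medskip
\noindent\textbf{Conventions.} The letters $C,c$ denote positive absolute constants that may change from line to line; numbered constants $C_0,C_1,\dots$ are absolute and fixed. The logarithm $\log$ is natural. Two remarks are used throughout. First, if $W'\subset W$ then $\|P_{W'}x\|\le\|P_Wx\|$, so it suffices to find $W$ with $\dim W\ge k$. Second, a bound of the form $C/\sqrt{\log(2s)}$ for projections of unit vectors holds trivially when $1\le s\le s_0$ for an absolute constant $s_0$, because $\|P_Wx\|\le1$. For $H\le\mathsf U(n)$, the wreath product $H\wr S_m$ is the group of unitary maps of $(\mathbb C^n)^m$ that send $y=(y_1,\dots,y_m)$ to the vector whose block number $\sigma(i)$ is $h_iy_i$, where $\sigma\in S_m$ and $h_1,\dots,h_m\in H$. The numbers $\|y_i\|$ are the \emph{block norms} of $y$, and $\|y\|_{(1)}\ge\dots\ge\|y\|_{(m)}$ is their decreasing rearrangement.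

\section{A model case: monomial matrices and $k=1$}\label{sec:model}

Let $G=\mathsf U(1)\wr S_d$ be the group of monomial unitary matrices and let $x$ be a unit vector whose coordinates have moduli $r_1\ge\dots\ge r_d$. Take $k=1$, so that $W$ is spanned by a unit vector $w$ and $\|P_Wy\|=|\langle y,w\rangle|$. If the coordinates of $w$ have moduli $b_1\ge\dots\ge b_d$, then aligning phases and applying the rearrangement inequality gives
\[
\sup_{g\in G}|\langle gx,w\rangle|=\sum_{j}r_jb_j .
\]

\emph{The upper bound.} For $s=2^i$ with $0\le i\le\lfloor\log_2d\rfloor$ let $w_s=s^{-1/2}(1,\dots,1,0,\dots,0)$ be the flat vector on the first $s$ coordinates. It yields the value $S_s=s^{-1/2}\sum_{j\le s}r_j$. No single $s$ works for all $x$: if $x$ is itself flat on $s$ coordinates then $S_s=1$. But the scales cannot all be bad at once. The plain Cauchy--Schwarz inequality gives $S_s^2\le\sum_{j\le s}r_j^2$, which charges the mass $r_j^2$ in full to every scale $s\ge j$ and is useless for summing over $s$. Inserting the weight $(j/s)^{1/4}$ makes the charge decay geometrically: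
\[
S_s^2\le\Big(\sum_{j\le s}r_j^2\Big(\frac js\Big)^{1/2}\Big)\Big(\frac1s\sum_{j\le s}\Big(\frac js\Big)^{-1/2}\Big)\le2\sum_{j\le s}r_j^2\Big(\frac js\Big)^{1/2},
\]
since the second factor is at most $\int_0^1u^{-1/2}\,du=2$. For fixed $j$, the sum of $(j/s)^{1/2}$ over powers of two $s\ge j$ is at most $\sum_{i\ge0}2^{-i/2}<3.5$. Hence $\sum_sS_s^2\le7$, and some scale has $S_s^2\le7/(1+\lfloor\log_2d\rfloor)$.

\emph{The lower bound.} Let $r_j=\gamma j^{-1/2}$ with $\gamma^{-2}=\sum_{j\le d}1/j\le1+\log d$. For any unit $w$ put $A=\sum_jb_jj^{-1/2}$. Keeping only the first $j$ terms gives $A\ge j\cdot b_j\cdot j^{-1/2}$, that is, $b_j\le Aj^{-1/2}$. Therefore $1=\sum_jb_j^2\le A\sum_jb_jj^{-1/2}=A^2$, and $\sum_jr_jb_j=\gamma A\ge\gamma$. The vector $w=e_1$ attains this value, so $w_1(Gx)=\gamma\ge1/\sqrt{1+\log d}$.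

For $k>1$, or for blocks of dimension $n>1$, the flat vector $w_s$ must be replaced by a $k$-dimensional subspace of the span of the first $s$ blocks whose unit vectors are all nearly flat. A random subspace has this property as long as $k$ is small compared with the dimension $ns$. This restricts the usable scales to $k/n\ll s\le m$, and it is the origin of the ratio $d/k$.

\section{Random subspaces}\label{sec:random}

For a compact set $T\subset\mathbb C^D$ let
\[
\nu(T)=\mathbb E\sup_{y\in T}|\langle y,v\rangle|,\qquad v\ \text{uniform on the unit sphere of }\mathbb C^D .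
\]
This is the average length of the longest projection of $T$ onto a random line. The next lemma says that a random $k$-dimensional subspace does about as well as a random line, up to an error of order $\sqrt{k/D}$. We use L\'evy's inequality (see \cite[Theorem~5.1.4]{Ver}): if $F$ is an $R$-Lipschitz function on the unit sphere of $\mathbb R^{N}$ and $v$ is uniform on the sphere, then $\mathbb P(F(v)\ge\mathbb EF(v)+s)\le2e^{-cNs^2/R^2}$ for $s\ge0$.

\begin{lemma}\label{lem:random}
There is an absolute constant $C_0$ such that for every compact $T\subset\mathbb C^D$ with $R=\sup_{y\in T}\|y\|$ and every $1\le k\le D$,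
\[
w_k(T)\le2\nu(T)+C_0R\sqrt{k/D}.
\]
\end{lemma}

\begin{proof}
We may assume $R>0$. The function $F(u)=\sup_{y\in T}|\langle y,u\rangle|$ is a seminorm with $F(u)\le R\|u\|$, hence $R$-Lipschitz. For a subspace $W$ we have $\|P_Wy\|=\sup\{|\langle y,u\rangle|:u\in W,\ \|u\|=1\}$, so $\sup_T\|P_Wy\|$ equals $\mu=\sup\{F(u):u\in W,\ \|u\|=1\}$. Let $\mathcal N$ be a $\frac12$-net of the unit sphere of $W$. For a unit $u\in W$ pick $u'\in\mathcal N$ with $\|u-u'\|\le\frac12$; then $F(u)\le F(u')+F(u-u')\le\max_{\mathcal N}F+\mu/2$. Thus $\mu\le2\max_{\mathcal N}F$.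

Fix $W_0$ of dimension $k$ and let $\mathcal N_0$ be a maximal $\frac12$-separated subset of its unit sphere. It is a $\frac12$-net, and the balls of radius $\frac14$ about its points are disjoint and lie in a ball of radius $\frac54$ in the real $2k$-dimensional space $W_0$, so $|\mathcal N_0|\le5^{2k}$. Let $U$ be Haar distributed in $\mathsf U(D)$ and $W=UW_0$, with the net $U\mathcal N_0$. For each $u\in\mathcal N_0$ the vector $Uu$ is uniform on the sphere, so $\mathbb EF(Uu)=\nu(T)$. By L\'evy's inequality with $N=2D$ and $s=\frac12C_0R\sqrt{k/D}$, the probability that some $u\in\mathcal N_0$ has $F(Uu)\ge\nu(T)+s$ is at most $25^k\cdot2e^{-cC_0^2k/2}$, which is less than $1$ for $C_0$ large. For $U$ outside this event $\mu\le2\nu(T)+2s$.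
\end{proof}

We need $\nu(T)$ for two kinds of sets: small finite sets, and sets defined by block norms. In both computations we write $v=g/\|g\|$, where $g$ is a standard complex Gaussian vector in $\mathbb C^D$: the coordinates $g_a$ are independent, rotation invariant, and $|g_a|^2$ is exponential with mean $1$. Then $v$ is uniform on the sphere and independent of $\|g\|$.

\begin{lemma}\label{lem:finite}
If $Y\subset\mathbb C^D$ consists of at most $M\ge1$ vectors of norm at most $R$, then $\nu(Y)\le R\sqrt{2(1+\log M)/D}$.
\end{lemma}

\begin{proof}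
For $D=1$ use $\nu(Y)\le R$. Let $D\ge2$ and $R>0$. For $y\ne0$, unitary invariance shows that $|\langle y,v\rangle|^2/\|y\|^2$ is distributed as $|g_1|^2/(|g_1|^2+\Sigma)$ with $\Sigma=\sum_{a\ge2}|g_a|^2$. For $0\le u<1$,
\[
\mathbb P\Big(|g_1|^2\ge\frac{u}{1-u}\Sigma\Big)=\mathbb E\,e^{-u\Sigma/(1-u)}=\Big(1+\frac u{1-u}\Big)^{-(D-1)}=(1-u)^{D-1}\le e^{-(D-1)u},
\]
and for $u\ge1$ the corresponding probability is $0$. A union bound and integration of the tail, split at $u=\log M/(D-1)$, give
\[
\mathbb E\max_{y\in Y}|\langle y,v\rangle|^2\le R^2\int_0^\infty\min\big(1,Me^{-(D-1)u}\big)\,du=R^2\,\frac{1+\log M}{D-1}\le R^2\,\frac{2(1+\log M)}D .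
\]
The Cauchy--Schwarz inequality finishes the proof.
\end{proof}

\begin{lemma}\label{lem:blocks}
Let $\rho_1\ge\dots\ge\rho_m\ge0$ and let $T$ be the set of $y\in(\mathbb C^n)^m$ with $\|y\|_{(j)}\le\rho_j$ for all $j$. Then
\[
\nu(T)\le\sum_{j\le m}\rho_j\sqrt{\frac{2\log(2m/j)}{m}} .
\]
\end{lemma}

\begin{proof}
For $y\in T$ the rearrangement inequality gives $|\langle y,v\rangle|\le\sum_i\|y_i\|\|v_i\|\le\sum_j\rho_j\|v\|_{(j)}$, so it suffices to show $\mathbb E\|v\|_{(j)}^2\le2\log(2m/j)/m$. By independence, $\mathbb E\|g\|_{(j)}^2=\mathbb E\|g\|^2\cdot\mathbb E\|v\|_{(j)}^2=mn\,\mathbb E\|v\|_{(j)}^2$. Each coordinate has $\mathbb Ee^{|g_a|^2/2}=2$, so each block has $\mathbb Ee^{\|g_i\|^2/2}=2^n$. At least $j$ blocks have norm at least $\|g\|_{(j)}$, so by Jensen's inequality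
\[
\exp\Big(\tfrac12\mathbb E\|g\|_{(j)}^2\Big)\le\mathbb E\,e^{\|g\|_{(j)}^2/2}\le\mathbb E\,\frac1j\sum_{i\le m}e^{\|g_i\|^2/2}=\frac mj\,2^n .
\]
Hence $\mathbb E\|g\|_{(j)}^2\le2\log(m/j)+2n\log2\le2n\log(2m/j)$. Divide by $mn$.
\end{proof}

A flat vector has $\|v\|_{(j)}=m^{-1/2}$ for all $j$. The random vector loses only the factor $\sqrt{2\log(2m/j)}$, which is large for few $j$ and will be absorbed by the weight in the Cauchy--Schwarz step.

\section{Groups that permute blocks}\label{sec:wreath}

Let $d=mn$ and $\mathbb C^d=(\mathbb C^n)^m$. Since $\mathsf U(n)$ is transitive on spheres, the orbit $T_x$ of $x$ under $\mathsf U(n)\wr S_m$ is the set of vectors with the same multiset of block norms as $x$. The number of dyadic scales is now limited both by the number $m$ of blocks and by the ratio $d/k$, and the smaller of the two decides.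

\begin{theorem}\label{thm:wreath}
Let $d=mn$, $1\le k\le d$ and $\tau=\min(m,d/k)$.
\begin{enumerate}
\item[(i)] For every unit vector $x\in(\mathbb C^n)^m$ we have $w_k(T_x)\le C_1/\sqrt{\log2\tau}$ with an absolute constant $C_1$. In particular $w_k(Gx)\le C_1/\sqrt{\log2\tau}$ for every subgroup $G\le\mathsf U(n)\wr S_m$, finite or not.
\item[(ii)] There is a unit vector $x$ with $w_k(T_x)\ge\dfrac1{2\sqrt2\,\sqrt{2+\log\tau}}$.
\item[(iii)] For $n=1$, where $\tau=d/k$, there is a real unit vector $x$ whose orbit under the finite group $G=\{\pm1\}\wr S_d$ has $w_k(Gx)\ge\dfrac1{4\sqrt2\,\sqrt{2+\log\tau}}$.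
\end{enumerate}
\end{theorem}

Since $2+\log\tau\le3\log2\tau$, part (iii) shows that Theorem~\ref{thm:main} is sharp up to the constant for every $k$ and $d$. Part (ii) shows that when there are few blocks the block structure alone is not enough; for $m=1$ the set $T_x$ is the whole sphere. Only part (i) is used later.

\begin{proof}[Proof of \textup{(i)}]
We may assume $\tau\ge16$. We use only the top half of the available scales, so that the error term of Lemma~\ref{lem:random} is a negative power of $\tau$. Let $\Lambda=\lfloor\frac12\log_2\tau\rfloor\ge\frac14\log_2\tau$ and, for $1\le\ell\le\Lambda$, let $m_\ell=\lfloor m/2^\ell\rfloor$. Because $m\ge\tau$, we have $m/2^\ell\ge m/\sqrt\tau\ge1$, so $m_\ell\ge m/2^{\ell+1}$ and $m_\ell\ge1$. Also $m_{\ell+1}=\lfloor m_\ell/2\rfloor\le m_\ell/2$. Let $V_\ell$ be the span of the first $m_\ell$ blocks and $D_\ell=nm_\ell$ its dimension. Because $d/k\ge\tau$,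
\[
\frac k{D_\ell}\le\frac{d/\tau}{nm/2^{\ell+1}}=\frac{2^{\ell+1}}\tau\le\frac2{\sqrt\tau}\le\frac12 .
\]

Let $r_j=\|x\|_{(j)}$, so $\sum_jr_j^2=1$. Let $T^\ell$ be the set of $y'\in V_\ell$ with $\|y'\|_{(j)}\le r_j$ for $j\le m_\ell$; it is compact and lies in the unit ball. For $y\in T_x$ the blocks of $P_{V_\ell}y$ are some of the blocks of $y$, so $P_{V_\ell}y\in T^\ell$, and $P_Wy=P_WP_{V_\ell}y$ for $W\subset V_\ell$. Lemmas~\ref{lem:random} and~\ref{lem:blocks}, applied to $T^\ell$ in $V_\ell$, give for every $\ell$
\[
w_k(T_x)\le2S_\ell+\sqrt2\,C_0\,\tau^{-1/4},\qquad S_\ell=\sum_{j\le m_\ell}r_j\sqrt{\frac{2\log(2m_\ell/j)}{m_\ell}} .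
\]
As in Section~\ref{sec:model}, insert the weight $(j/m_\ell)^{1/4}$ and apply the Cauchy--Schwarz inequality:
\[
S_\ell^2\le\Big(\sum_{j\le m_\ell}r_j^2\Big(\frac j{m_\ell}\Big)^{1/2}\Big)\Big(\frac1{m_\ell}\sum_{j\le m_\ell}\varphi\Big(\frac j{m_\ell}\Big)\Big),\qquad\varphi(u)=2u^{-1/2}\log(2/u).
\]
The function $\varphi$ is decreasing on $(0,1]$, so the second factor is at most $\int_0^1\varphi=4\log2+8<11$; here $\int_0^1u^{-1/2}\,du=2$ and $\int_0^1u^{-1/2}\log(1/u)\,du=4$. Fix $j$ and consider the $\ell\le\Lambda$ with $m_\ell\ge j$. The largest such $\ell$ has $(j/m_\ell)^{1/2}\le1$, and lowering $\ell$ by one at least doubles $m_\ell$. Hence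
\[
\sum_{\ell=1}^\Lambda S_\ell^2\le11\sum_jr_j^2\sum_{\ell:\ m_\ell\ge j}\Big(\frac j{m_\ell}\Big)^{1/2}\le11\sum_{i\ge0}2^{-i/2}\le44 .
\]
Some $\ell$ has $S_\ell^2\le44/\Lambda\le C/\log\tau$, and $\tau^{-1/4}\le C/\sqrt{\log2\tau}$.
\end{proof}

\begin{proof}[Proof of \textup{(ii)} and \textup{(iii)}]
A $k$-dimensional subspace cannot concentrate on fewer than $k/n$ blocks, so the extremal vector of Section~\ref{sec:model} need not spend mass on smaller scales. Let $t=d/k$ and $\kappa=\max(1,m/t)=\max(1,k/n)$; then $m/\kappa=\tau$. Let $x$ have block norms $r_j=\gamma\max(j,\kappa)^{-1/2}$, normalized by $\gamma^{-2}=\sum_{j\le m}\max(j,\kappa)^{-1}$. The terms with $j\le\kappa$ contribute at most $1$, the first term with $j>\kappa$ at most $1$, and the rest at most $\int_\kappa^m du/u$, so $\gamma^{-2}\le2+\log\tau$.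

Let $\dim W=k$, let $w$ be uniform on the unit sphere of $W$ with blocks $w_i$, and let $P_i$ be the projection onto block $i$. Since $\mathbb E\,ww^*=P_W/k$, the numbers $a_i=\mathbb E\|w_i\|^2=\operatorname{tr}(P_iP_W)/k$ satisfy $\sum_ia_i=1$ and $a_i\le\min(1,n/k)=1/\kappa$.

We claim $\mathbb E\|w_i\|\ge\sqrt{a_i/2}$. Let $a_i>0$, write $w=h/\|h\|$ with $h$ a standard complex Gaussian vector in $W$, and let $Y=\|h_i\|$. Diagonalizing the form $\langle P_ih,h\rangle$ on $W$ gives $Y^2=\sum_l\lambda_l|\xi_l|^2$ with $\lambda_l\ge0$, $\sum_l\lambda_l=ka_i$ and independent standard complex Gaussians $\xi_l$. As $\mathbb E|\xi_l|^4=2$, we get $\mathbb EY^4=(\sum_l\lambda_l)^2+\sum_l\lambda_l^2\le2(\mathbb EY^2)^2$. H\"older's inequality $\mathbb EY^2\le(\mathbb EY)^{2/3}(\mathbb EY^4)^{1/3}$ then gives $(\mathbb EY)^2\ge\frac12\mathbb EY^2=\frac12ka_i$. On the other hand $\mathbb EY=\mathbb E\|h\|\cdot\mathbb E\|w_i\|\le\sqrt k\,\mathbb E\|w_i\|$, which proves the claim.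

Choose $\sigma\in S_m$ so that $b_j=\sqrt{a_{\sigma(j)}}$ is decreasing in $j$. For each value of $w$, the vector $y\in T_x$ whose block $\sigma(j)$ has norm $r_j$ and is a nonnegative multiple of $w_{\sigma(j)}$ (any direction if that block vanishes) has $\|P_Wy\|\ge\langle y,w\rangle=\sum_jr_j\|w_{\sigma(j)}\|$. Taking expectations,
\[
\sup_{y\in T_x}\|P_Wy\|\ge\frac1{\sqrt2}\sum_jr_jb_j=\frac{\gamma A}{\sqrt2},\qquad A=\sum_jb_j\max(j,\kappa)^{-1/2}.
\]
For $j\ge\kappa$ the first $j$ terms of $A$ are each at least $b_jj^{-1/2}$, so $b_j\le Aj^{-1/2}$ and $\sum_{j\ge\kappa}b_j^2\le A\sum_{j\ge\kappa}b_jj^{-1/2}\le A^2$. For $j<\kappa$ we have $b_j\le\kappa^{-1/2}$, so $\sum_{j<\kappa}b_j^2\le\sum_{j<\kappa}b_j\kappa^{-1/2}\le A$. Thus $1\le A+A^2$, which forces $A\ge\frac12$ and proves (ii).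

For (iii) take $x=(r_1,\dots,r_d)$. Only signs $\varepsilon_j=\pm1$ are available for the alignment. Choosing them to match the real parts or the imaginary parts of the coordinates $w_{\sigma(j)}$ gives
\[
\max_\varepsilon\Big|\sum_j\varepsilon_jr_jw_{\sigma(j)}\Big|\ge\max\Big(\sum_jr_j|\operatorname{Re}w_{\sigma(j)}|,\ \sum_jr_j|\operatorname{Im}w_{\sigma(j)}|\Big)\ge\frac12\sum_jr_j|w_{\sigma(j)}| ,
\]
and the rest of the argument is unchanged.
\end{proof}

\section{Quasisimple groups of small degree}\label{sec:quasisimple}

When there are few blocks we want to apply Lemma~\ref{lem:finite} inside a block of dimension $n$. An orbit with $M$ points has $\nu\le\sqrt{2(1+\log M)/n}$, and this is of the required order $1/\sqrt{\log n}$ when $\log M\le Cn/\log n$. So we must bound the order of a linear group in terms of its degree. The obvious obstacle is the symmetric group. Let $\pi$ be the permutation action of $S_N$ on $\mathbb C^N$ and $\mathrm{std}_N$ the invariant subspace of vectors with coordinate sum zero. It has dimension $N-1$, it is irreducible even for $A_N$ when $N\ge4$ because $A_N$ is then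 $2$-transitive, and $\log N!$ is of order $N\log N$. This section shows that among quasisimple groups it is the only obstacle.

Recall that a finite group $L$ is \emph{quasisimple} if it is perfect (equal to its commutator subgroup) and $L/Z(L)$ is simple.

\begin{proposition}\label{prop:quasisimple}
There is an absolute constant $C_2$ with the following property. Let $L$ be a finite quasisimple group, $S=L/Z(L)$, and $\rho$ a faithful irreducible complex representation of $L$ of degree $f$. Then either $\log|\operatorname{Aut}S|\le C_2\sqrt f\log(2f)$, or $L\cong A_N$ with $N\ge15$, $f=N-1$, and $\rho\cong\mathrm{std}_N$ for a suitable identification $L\cong A_N$.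
\end{proposition}

\begin{proof}
A perfect group has no nontrivial one-dimensional representation, so $f\ge2$, and any finite list of groups $S$ can be absorbed into $C_2$. By the classification of finite simple groups, after discarding the sporadic groups, the Tits group and the $A_N$ with $N<15$, the group $S$ is of Lie type or is $A_N$ with $N\ge15$.

\emph{Groups of Lie type.} Let $S$ be defined over $\mathbb F_q$ and let $\ell$ be the rank of the ambient algebraic group. For twisted groups we use the convention ${}^2A_\ell(q)=\mathrm{PSU}_{\ell+1}(q)$, and $q=p^{2a+1}$ for the Suzuki and Ree groups. By Schur's lemma $\rho$ maps $Z(L)$ to scalars, so it induces an irreducible projective representation $S\to\mathrm{PGL}_f(\mathbb C)$, which is nontrivial because $\rho$ is faithful and $L$ is not abelian. The bounds of Landazuri and Seitz \cite{LS}, as corrected by Seitz and Zalesskii (see \cite[Theorem~5.3.9 and Table~5.3.A]{KL}), show that apart from finitely many $S$ we have $f\ge cq^{\theta}$, where $\theta=\ell$ for $\mathrm{PSL}_{\ell+1}$, $\mathrm{PSU}_{\ell+1}$, $\mathrm{PSp}_{2\ell}$, where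 $\theta=2\ell-3$ for the orthogonal groups ($\ell\ge3$), and for the exceptional types
\[
\begin{array}{c|ccccccccc}
\text{type}&{}^2B_2&{}^2G_2&{}^2F_4&{}^3D_4&G_2&F_4&E_6,\,{}^2E_6&E_7&E_8\\ \hline
\theta&3/2&2&11/2&5&3&8&11&17&29
\end{array}
\]
In every case $\theta\ge\ell/2$, so $\ell\log q\le2\log(f/c)\le C\log f$, using $f\ge2$. The order formulas give $|S|\le q^{C\ell^2}$ and $|\operatorname{Out}S|\le C(\ell+1)\log_2q$. Hence $\log|\operatorname{Aut}S|\le C\ell^2\log q\le C(\ell\log q)^2\le C(\log f)^2$, which is much better than needed.

\emph{Alternating groups, $N\ge15$.} Here $\operatorname{Aut}S=S_N$, so $\log|\operatorname{Aut}S|\le N\log N$. The Schur multiplier of $A_N$ has order $2$, which means that up to isomorphism there are exactly two quasisimple groups with central quotient $A_N$: the group $A_N$ itself and a double cover $2.A_N$ with center of order $2$.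

\emph{The case $L=A_N$.} By Rasala \cite{Ras}, for $N\ge15$ the irreducible characters of $S_N$ of degree less than $N(N-3)/2$ are $1$, $\mathrm{sgn}$, $\mathrm{std}_N$ and $\mathrm{std}_N\otimes\mathrm{sgn}$. The representation $\rho$ is a constituent of $\chi|_{A_N}$ for some irreducible $\chi$ of $S_N$; as $A_N$ has index $2$, the restriction is irreducible or a sum of two irreducibles of equal degree, so $f\ge\chi(1)/2$. If $\chi$ is one of the four characters listed, then $\rho\cong\mathrm{std}_N$ because $\rho$ is nontrivial. Otherwise $f\ge N(N-3)/4\ge N$, so $N\le C\sqrt f$ and $N\log N\le C\sqrt f\log(2f)$.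

\emph{The case $L=2.A_N$.} We show that $f$ is exponential in $N$ by finding many commuting quaternion groups in $L$, and for this we use a concrete model. Let $e_1,\dots,e_N$ generate the real Clifford algebra with $e_i^2=-1$ and $e_ie_j=-e_je_i$ for $i\ne j$, and identify $\mathbb R^N$ with the span of the $e_i$. Then $u^2=-1$ for unit vectors $u$, orthogonal vectors anticommute, and $y\mapsto-uyu^{-1}$ is the reflection of $\mathbb R^N$ in $u^\perp$. For $u=(e_i-e_j)/\sqrt2$ this reflection is the transposition $(ij)$. Let $\Gamma$ be the group of products of an even number of such vectors $u$; it is the preimage of $A_N$ in the pin group. Conjugation defines a surjection $\Gamma\to A_N$, and its kernel is $\{1,z\}$ with $z=-1=u^2$. Indeed, an element $\omega=u_1\cdots u_{2s}$ of the kernel is a combination of monomials $e_I$ with $|I|$ even and commutes with every $e_i$; since $e_i$ anticommutes with $e_I$ for $i\in I$ and commutes with it otherwise, $\omega$ is a real scalar. The scalar is fixed by the anti-automorphism that reverses products of vectors, so $\omega^2=u_1\cdots u_{2s}u_{2s}\cdots u_1=1$.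

For disjoint transpositions $(ij),(kl)$ with vectors $u\perp v$ the lifts of $(ij)(kl)$ are $\pm uv$, and $(uv)^2=-u^2v^2=z$. So no lift of this involution is an involution, and the extension does not split. The commutator subgroup of $\Gamma$ maps onto $A_N$; if it missed $z$ it would split the extension, so $\Gamma$ is perfect, and $\Gamma\cong2.A_N=L$.

For a $4$-element set $\Omega\subset\{1,\dots,N\}$ let $Q_\Omega$ be the preimage of the Klein four-group on $\Omega$. It has order $8$, is not cyclic, and its six elements outside $\{1,z\}$ square to $z$; a noncyclic group of order $8$ with a single involution is $Q_8$. If $\Omega,\Omega'$ are disjoint, then elements $\pm uv\in Q_\Omega$ and $\pm u'v'\in Q_{\Omega'}$ commute, since moving $u'v'$ past $uv$ takes four anticommutations. With $b=\lfloor N/4\rfloor$ disjoint $4$-sets we obtain a homomorphism $Q_8^{\,b}\to L$ sending the central involution of each factor to $z$. As $\rho$ is faithful and irreducible, $\rho(z)=-1$. An irreducible constituent of the pullback of $\rho$ to $Q_8^{\,b}$ is a tensor product of irreducible representations of $Q_8$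 that are nontrivial on the center, and the only such representation has degree $2$. Hence $f\ge2^b$ and $N\log N\le C2^{b/2}\le C\sqrt f$.
\end{proof}

\section{Quasi-primitive groups}\label{sec:qp}

A representation is \emph{isotypic} if it is a direct sum of copies of one irreducible representation. We call a finite irreducible group $H\le\mathsf U(n)$ \emph{quasi-primitive} if the restriction of $\mathbb C^n$ to every normal subgroup of $H$ is isotypic. For example, $\{\pm1\}\wr S_d$ with $d\ge2$ is not quasi-primitive, because the diagonal matrices act by different characters on the coordinate axes. The group $S_N$ acting on $\mathrm{std}_N$ is quasi-primitive for $N\ge5$, because its normal subgroups are $1$, $A_N$ and $S_N$. This example violates alternative (a) below for large $N$, so alternative (b) cannot be dropped.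

Fix $n_0\ge3$ such that $n/(\log n)^3\ge\sqrt n+1$ for all $n\ge n_0$.

\begin{proposition}\label{prop:qp}
There is an absolute constant $C_3$ such that for every $n\ge n_0$ and every finite quasi-primitive $H\le\mathsf U(n)$ one of the following holds.
\begin{enumerate}
\item[(a)] $\log[H:Z(H)]\le C_3\,n/\log n$.
\item[(b)] There are integers $N>n/(\log n)^3$ and $n'$ with $n=(N-1)n'$ and a unitary identification $\mathbb C^n=\mathrm{std}_N\otimes\mathbb C^{n'}$ under which every element of $H$ has the form $\pi(s)\otimes u$ with $s\in S_N$ and $u\in\mathsf U(n')$.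
\end{enumerate}
\end{proposition}

We recall the tools from finite group theory. Let $H$ be a finite group. For a prime $p$, $O_p(H)$ is the largest normal $p$-subgroup, and the \emph{Fitting subgroup} $F(H)$ is the direct product of the $O_p(H)$. A \emph{component} of $H$ is a subnormal quasisimple subgroup, the \emph{layer} $E(H)$ is the subgroup generated by the components, and $F^*(H)=F(H)E(H)$. Conjugation permutes the components, so $E(H)$ is normal, and it is perfect. We write $C_H(K)$ for the centralizer of $K$ in $H$.
\begin{enumerate}
\item[(G1)] Distinct components commute with each other, and every component commutes with $F(H)$.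
\item[(G2)] (Bender; see \cite[(31.13)]{Asch}.) $C_H(F^*(H))\le F^*(H)$.
\item[(G3)] (Thompson's critical subgroup; see \cite[Theorem~5.3.11]{Gor}.) Every finite $p$-group $P$ has a characteristic subgroup $K$ such that $K$ has nilpotency class at most $2$, $K/Z(K)$ is elementary abelian, and $C_P(K)=Z(K)$.
\end{enumerate}

\begin{proof}[Proof of Proposition~\ref{prop:qp}]
Let $Z=Z(H)$; by Schur's lemma it consists of scalars. Quasi-primitivity is used in two ways. The first is that an abelian normal subgroup acts by a single character, hence by scalars, hence lies in $Z$. The second appears in Step~2.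

By (G2), $H$ is controlled by its action on $F^*(H)$. To count automorphisms it is convenient to replace each $O_p(H)$ by a critical subgroup $K_p$: it has so simple a structure that its automorphisms are easy to count, and it is self-centralizing, so that no information is lost. The group $K_p$ is characteristic in $O_p(H)$, hence normal in $H$, and $Z(K_p)$ is abelian and normal in $H$, hence a finite group of scalars and cyclic. Let $L_1,\dots,L_r$ be the components of $H$, $E=E(H)$, and $M=E\prod_pK_p\trianglelefteq H$.

\emph{Step 1: $C_H(M)=Z$.} Let $J=C_H(M)$, so $Z\le J\trianglelefteq H$. The group $O_p(J)$ is characteristic in $J$, so it is a normal $p$-subgroup of $H$, and $O_p(J)\le O_p(H)\cap J\le C_{O_p(H)}(K_p)=Z(K_p)\le Z$. Thus $F(J)\le Z$. Components of $J$ are subnormal in $H$, so $E(J)\le E$, and $E$ is centralized by $J\ge E(J)$. So $E(J)$ is abelian and perfect, hence trivial. Therefore $F^*(J)\le Z$ is centralized by all of $J$, and (G2) applied to $J$ gives $J\le F^*(J)\le Z$.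

Let $\mathcal A_p$ and $\mathcal A_E$ be the images of $H$ in $\operatorname{Aut}K_p$ and $\operatorname{Aut}E$ under conjugation. By Step~1,
\begin{equation}\label{eq:index}
[H:Z]\le|\mathcal A_E|\prod_p|\mathcal A_p| .
\end{equation}

\emph{Step 2: the degrees multiply.} By (G1) the groups $K_p$ and $L_i$ commute pairwise, so $M$ is a quotient of $\prod_pK_p\times\prod_iL_i$. Since $M$ is normal, $\mathbb C^n|_M$ is a multiple of one irreducible representation, which has the form $\bigotimes_pU_p\otimes\bigotimes_i\rho_i$ with $U_p$ and $\rho_i$ irreducible representations of $K_p$ and $L_i$. These are faithful, because the faithful representations $\mathbb C^n|_{K_p}$ and $\mathbb C^n|_{L_i}$ are multiples of them. The degree of $U_p$ divides $|K_p|$, so it is $p^{a_p}$; the degree $f_i$ of $\rho_i$ is at least $2$. Hence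
\begin{equation}\label{eq:degrees}
\prod_pp^{a_p}\prod_if_i\le n,\qquad r\le\log_2n .
\end{equation}

\emph{Step 3: $\sum_p\log|\mathcal A_p|\le9(\log n)^2$.} Write $K=K_p$ and $a=a_p$. If $x\in K\setminus Z(K)$, there is $y\in K$ with $y^{-1}xy=x\zeta$, $\zeta\ne1$, and $\zeta\in Z(K)$ because $K$ has class at most $2$. So $\zeta$ is a scalar different from $1$, and comparing traces on $U_p$ gives $\operatorname{tr}x=0$. The orthogonality relation $\sum_{x\in K}|\operatorname{tr}x|^2=|K|$ becomes $|Z(K)|\,p^{2a}=|K|$. Thus $K/Z(K)$ is elementary abelian of order $p^{2a}$, and $K$ is generated by $Z(K)$ and $2a$ further elements. An element $\alpha\in\mathcal A_p$ is a conjugation, so it fixes the scalars $Z(K)$ and is determined by the images of these $2a$ generators. For a generator $x$ we have $x^p\in Z(K)$, so $\alpha(x)^p=x^p$. There are at most $p^{2a}$ choices for the coset $\alpha(x)Z(K)=yZ(K)$. Given the coset, $\alpha(x)=y\zeta$ with $\zeta\in Z(K)$ and $\zeta^p=y^{-p}x^p$, and this equation has at most $p$ solutions in the cyclic group $Z(K)$. Hence $|\mathcal A_p|\le(p^{2a+1})^{2a}$ and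
\[
\log|\mathcal A_p|\le2a(2a+1)\log p\le6a^2\log p\le9(a\log p)^2,
\]
using $\log p\ge\log2\ge\frac23$. By \eqref{eq:degrees}, $\sum_p(a_p\log p)^2\le(\sum_pa_p\log p)^2\le(\log n)^2$.

\emph{Step 4: the layer.} The subgroup of $\mathcal A_E$ fixing every component has index at most $r!$ and embeds in $\prod_i\operatorname{Aut}L_i$. Let $S_i=L_i/Z(L_i)$. The map $\operatorname{Aut}L_i\to\operatorname{Aut}S_i$ is injective: if $\alpha$ is in its kernel, then $x\mapsto x^{-1}\alpha(x)$ is a homomorphism from the perfect group $L_i$ to the abelian group $Z(L_i)$, hence trivial. So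
\[
\log|\mathcal A_E|\le(\log_2n)^2+\sum_{i\le r}\log|\operatorname{Aut}S_i| .
\]
By Proposition~\ref{prop:quasisimple}, each component either has $\log|\operatorname{Aut}S_i|\le C_2\sqrt n\log(2n)$ or is \emph{standard}: $L_i\cong A_{N_i}$, $N_i\ge15$, $\rho_i\cong\mathrm{std}_{N_i}$, and $\log|\operatorname{Aut}S_i|\le N_i\log N_i$.

\emph{Step 5: all standard components have $N_i\le n/(\log n)^3$.} The exponent $3$ is chosen so that one logarithm pays for the factor $\log N_i\le\log n$, one for the number of components, and one remains. By \eqref{eq:index}, \eqref{eq:degrees} and Steps 3 and 4,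
\[
\log[H:Z]\le9(\log n)^2+(\log_2n)^2+(\log_2n)\Big(C_2\sqrt n\log(2n)+\frac n{(\log n)^2}\Big)\le C_3\frac n{\log n},
\]
which is (a).

\emph{Step 6: some standard component $L\cong A_N$ has $N>n/(\log n)^3$.} Then $N-1>\sqrt n$ by the choice of $n_0$. Suppose $hLh^{-1}=L_j\ne L$ for some $h\in H$. The map $h$ carries $L$-irreducible subspaces to $L_j$-irreducible subspaces, so $f_j=N-1$, and \eqref{eq:degrees} gives $(N-1)^2\le n$, a contradiction. So $L\trianglelefteq H$. Decompose $\mathbb C^n$ orthogonally into $n'$ irreducible $L$-subspaces, each isomorphic to $\mathrm{std}_N$. The invariant inner product on an irreducible representation is unique up to scaling, so the isomorphisms can be taken isometric, and $\mathbb C^n=\mathrm{std}_N\otimes\mathbb C^{n'}$ unitarily with $L=\pi(A_N)\otimes1$. Conjugation by $h\in H$ induces an automorphism of $A_N$, which is conjugation by some $s\in S_N$: $h(\pi(a)\otimes1)h^{-1}=\pi(sas^{-1})\otimes1$ for $a\in A_N$. Then the unitary map $(\pi(s)^{-1}\otimes1)h$ commutes with $\pi(A_N)\otimes1$, and by Schur's lemma it equals $1\otimes u$ with $u\in\mathsf U(n')$.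 This is (b).
\end{proof}

\section{Irreducible groups}\label{sec:irred}

\begin{proposition}\label{prop:irred}
There is an absolute constant $C_4$ such that $w_k(Gx)\le C_4/\sqrt{\log(2d/k)}$ for every finite irreducible $G\le\mathsf U(d)$, every unit vector $x\in\mathbb C^d$ and every $1\le k\le d$.
\end{proposition}

\begin{proof}
Let $t=d/k$. We may assume $t\ge t_0=\max(16,n_0^2)$.

\emph{The finest block structure.} Among the orthogonal decompositions $\mathbb C^d=V_1\oplus\dots\oplus V_m$ into nonzero subspaces permuted by $G$ (the trivial one with $m=1$ is allowed) choose one with $m$ maximal. The sum of the $V_i$ in one $G$-orbit is invariant, so by irreducibility $G$ permutes the $V_i$ transitively, and all have dimension $n=d/m$. Let $G_1$ be the stabilizer of $V_1$, let $H\le\mathsf U(V_1)$ be its restriction to $V_1$, and pick $g_i\in G$ with $g_iV_1=V_i$. If $g\in G$ maps $V_i$ to $V_{\sigma(i)}$, then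
\begin{equation}\label{eq:cocycle}
gg_i=g_{\sigma(i)}h_i\quad\text{with}\quad h_i=g_{\sigma(i)}^{-1}gg_i\in G_1 .
\end{equation}
Identify $\mathbb C^d$ with $V_1^m$ by the unitary map $\sum_iv_i\mapsto(g_i^{-1}v_i)_i$. By \eqref{eq:cocycle}, $g$ sends block $y_i$ to $h_iy_i$ in position $\sigma(i)$, so $G\le H\wr S_m$.

The group $H$ is irreducible. Let $0\ne U\subsetneq V_1$ be $H$-invariant. Each $gU$ lies in one $V_i$, and it lies in $V_1$ only if $g\in G_1$, in which case $gU=U$. So $\sum_ggU$ is a nonzero $G$-invariant subspace meeting $V_1$ in $U$, which contradicts irreducibility of $G$.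

The group $H$ is quasi-primitive. Suppose a normal subgroup $K$ of $H$ has at least two isotypic components $U_a$ in $V_1$. They are mutually orthogonal, since the orthogonal projection $U_a\to U_{a'}$ commutes with $K$ and vanishes by Schur's lemma. They are permuted by $H$, since $h\in H$ maps isomorphic irreducible $K$-subspaces to isomorphic irreducible $K$-subspaces. By \eqref{eq:cocycle}, $gg_iU_a=g_{\sigma(i)}h_iU_a$, so $G$ permutes the mutually orthogonal subspaces $g_iU_a$, which form a decomposition with more than $m$ parts. This contradicts the choice of $m$.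

\emph{Case I: $m\ge\sqrt t$.} Theorem~\ref{thm:wreath}(i) applies with $\tau=\min(m,t)\ge\sqrt t$, and $\log2\tau\ge\frac12\log2t$.

From now on $m<\sqrt t$. Since $d\ge t$, we have $n=d/m>\sqrt t\ge n_0$ and $m<n$, and Proposition~\ref{prop:qp} applies to $H$.

\emph{Case IIa: alternative \textup{(a)} holds.} The blocks $x_1,\dots,x_m$ of $x$ can be moved to any position, so we use the same subspace $W_0\subset V_1$ in every block and make it good for all the normalized $x_i$ at once. This multiplies the number of vectors by $m$, a harmless factor. Let $Y$ be the set of vectors $hx_i/\|x_i\|$ with $x_i\ne0$ and $h$ in a set of coset representatives of $Z(H)$ in $H$. Then $\log|Y|\le\log n+C_3n/\log n$, and Lemma~\ref{lem:finite} gives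
\[
\nu(Y)\le\sqrt{\frac2n\Big(1+\log n+\frac{C_3n}{\log n}\Big)}\le\frac C{\sqrt{\log n}}\le\frac C{\sqrt{\log t}} .
\]
Let $k_0=\lceil k/m\rceil$. Then $k_0\le n$ and $k_0/n\le k/d+1/n\le1/t+1/\sqrt t$. Lemma~\ref{lem:random} provides $W_0\subset V_1$ of dimension $k_0$ with $\|P_{W_0}y\|^2\le C/\log2t$ for $y\in Y$. Elements of $Z(H)$ are scalars of modulus one, so $\|P_{W_0}hx_i\|^2\le C\|x_i\|^2/\log2t$ for all $h\in H$ and all $i$. Put $W=W_0^m$, of dimension $mk_0\ge k$. The blocks of $gx$ are $h_1x_1,\dots,h_mx_m$ in some order, so
\[
\|P_Wgx\|^2=\sum_i\|P_{W_0}h_ix_i\|^2\le\frac C{\log2t}\sum_i\|x_i\|^2=\frac C{\log2t}.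
\]

\emph{Case IIb: alternative \textup{(b)} holds.} The space $\mathrm{std}_N$ has no coordinates for $S_N$ to permute, but $\mathbb C^N$ does. We therefore enlarge the space, ask for a subspace whose dimension exceeds $k$ by the codimension, and intersect back. Let
\[
V=(\mathrm{std}_N\otimes\mathbb C^{n'})^m\ \subset\ \widetilde V=(\mathbb C^N\otimes\mathbb C^{n'})^m=(\mathbb C^{n'})^{Nm},
\]
where $V=\mathbb C^d$ has codimension $n'm$ and $\dim\widetilde V=\tilde d=Nn'm$. Given $g\in G$, write $h_i=\pi(s_i)\otimes u_i$ and let the same formula act on $\mathbb C^N\otimes\mathbb C^{n'}$. The resulting extension of $g$ to $\widetilde V$ sends the small block with index $(i,a)$ to the one with index $(\sigma(i),s_i(a))$ by the map $u_i$, so it lies in $\mathsf U(n')\wr S_{Nm}$. Thus $Gx\subset T_x$, with $T_x$ formed in $\widetilde V$. Let $\tilde k=k+n'm\le d+n'm=\tilde d$. Theorem~\ref{thm:wreath}(i) gives $\widetilde W\subset\widetilde V$ of dimension $\tilde k$ with $\|P_{\widetilde W}gx\|\le C_1/\sqrt{\log2\tau}$ for all $g$, where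
\[
\tau=\min\Big(Nm,\frac{\tilde d}{\tilde k}\Big)\ge\min\Big(N,\frac{\tilde d}{2k},\frac{\tilde d}{2n'm}\Big)\ge\frac12\min(t,N).
\]
The subspace $W=\widetilde W\cap V$ has dimension at least $\tilde k-n'm=k$, and $\|P_Wgx\|\le\|P_{\widetilde W}gx\|$. Here the size of $N$ enters: $N>n/(\log n)^3\ge\sqrt n\ge t^{1/4}$, so $\log2\tau\ge\frac14\log t\ge\frac18\log2t$.
\end{proof}

\section{Proof of the main theorem}\label{sec:general}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We first make the group finite. The unitaries preserving $X$ act transitively on $X$ and preserve $\operatorname{span}X$. Their restrictions to $\operatorname{span}X$ are determined by the permutations they induce on the finite set $X$, so they form a finite group. Extending by the identity on $(\operatorname{span}X)^\perp$ we get $X=Gx$ with $G\le\mathsf U(d)$ finite.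

Decompose $\mathbb C^d=\bigoplus_iV_i$ orthogonally into irreducible $G$-subspaces, with $d_i=\dim V_i$ and $x=\sum_ix_i$. Let $t=d/k$; we may assume $t\ge16$. The natural plan is to take $W=\bigoplus_iW_i$ with $\dim W_i$ proportional to $d_i$. Rounding the dimension up to an integer spoils the ratio $d_i/\dim W_i$ when $d_i$ is small, but small summands can be treated differently: they can be put into $W$ whole. Let $\mathcal L=\{i:d_i\ge\sqrt t\}$ and let $\mathcal S$ be its complement.

\emph{Case 1: $\sum_{\mathcal L}d_i\ge d/2$.} For $i\in\mathcal L$ let $k_i=\lceil2d_i/t\rceil$, so that $\sum_{\mathcal L}k_i\ge d/t=k$. If $2d_i\ge t$, then $k_i\le4d_i/t$ and $d_i/k_i\ge t/4\ge\sqrt t$. Otherwise $k_i=1$ and $d_i/k_i=d_i\ge\sqrt t$. In both cases $k_i\le d_i$ and $\log(2d_i/k_i)\ge\frac12\log2t$. Proposition~\ref{prop:irred}, applied to the restriction of $G$ to $V_i$ and to $x_i/\|x_i\|$, gives $W_i\subset V_i$ of dimension $k_i$ with $\|P_{W_i}gx_i\|^2\le2C_4^2\|x_i\|^2/\log2t$ for all $g\in G$; if $x_i=0$, any $W_i$ will do. For $W=\bigoplus_{\mathcal L}W_i$ we have $\dim W\ge k$ and $\|P_Wgx\|^2=\sum_{\mathcal L}\|P_{W_i}gx_i\|^2\le2C_4^2/\log2t$.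

\emph{Case 2: $D=\sum_{\mathcal S}d_i>d/2$.} Order $\mathcal S$ by increasing density $\|x_i\|^2/d_i$, and let $\mathcal S'$ be the shortest initial segment with $k'=\sum_{\mathcal S'}d_i\ge k$; it exists because $k\le d/16<D$. Removing its last element brings the sum below $k$, so $k'\le k+\sqrt t$. The subspace $W=\bigoplus_{\mathcal S'}V_i$ is $G$-invariant, so $\|P_Wgx\|$ does not depend on $g$. The average density over $\mathcal S'$, weighted by the $d_i$, is at most the weighted average over $\mathcal S$, because $\mathcal S'$ contains the smallest densities. Hence, using $d\ge t$,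
\[
\|P_Wgx\|^2=\sum_{\mathcal S'}\|x_i\|^2\le\frac{k'}D\sum_{\mathcal S}\|x_i\|^2\le\frac{2(k+\sqrt t)}d\le\frac2t+\frac2{\sqrt t}\le\frac C{\log2t}.\qedhere
\]
\end{proof}

\section{Real subspaces and infinite orbits}\label{sec:variants}

For a real transitive set one wants a real subspace. A complex subspace $W$ need not contain any nonzero real vector, but on real vectors the form $\|P_Wx\|^2$ is given by a real symmetric matrix, and a trace count shows that this matrix has many eigenvalues bounded away from zero.

\begin{theorem}\label{thm:real}
If $X\subset\mathbb R^d$ is a finite transitive set of unit vectors and $1\le k\le d$, there is a real $k$-dimensional subspace $W'\subset\mathbb R^d$ with $\sup_{x\in X}\|P_{W'}x\|\le C/\sqrt{\log(2d/k)}$.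
\end{theorem}

\begin{proof}
We may assume $k\le d/4$. Theorem~\ref{thm:main} gives $W\subset\mathbb C^d$ of complex dimension $2k$ with $\|P_Wx\|\le C'/\sqrt{\log(d/k)}$ on $X$. Let $Q=\operatorname{Re}P_W=\frac12(P_W+\overline{P_W})$. It is an average of two orthogonal projections of rank $2k$, so it is a real symmetric matrix with eigenvalues in $[0,1]$, trace $2k$ and rank at most $4k$. Since $P_W$ is Hermitian, $\operatorname{Im}P_W$ is antisymmetric, and $x^{\mathsf T}Qx=\|P_Wx\|^2$ for real $x$. If $s$ eigenvalues of $Q$ exceed $\frac14$, then $s\le4k$ and $2k\le s+\frac14(4k-s)$, so $s\ge\frac43k$. Let $W'$ be the span of $k$ orthonormal real eigenvectors with eigenvalues above $\frac14$. Then $P_{W'}\le4Q$ as quadratic forms, so $\|P_{W'}x\|\le2\|P_Wx\|$ for real $x$. Finally $\log(d/k)\ge\frac12\log(2d/k)$.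
\end{proof}

Theorem~\ref{thm:main} fails for orbits of arbitrary subgroups of $\mathsf U(d)$, as the full sphere shows. It survives for groups whose closure can be approximated from inside by finite groups. A group is \emph{virtually solvable} if it has a solvable subgroup of finite index; the monomial group of Section~\ref{sec:model} is an infinite example.

\begin{theorem}\label{thm:solvable}
The conclusion of Theorem~\ref{thm:main} holds, with the same constant $C'$, for every orbit $X=Gx$ of a unit vector under a virtually solvable subgroup $G\le\mathsf U(d)$.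
\end{theorem}

\begin{proof}
Let $\bar G$ be the closure of $G$, a compact Lie group, and let $G_0\le G$ be solvable of finite index. The closure $\bar G_0$ is solvable, and $\bar G$ is the union of finitely many cosets of $\bar G_0$, so $\bar G_0$ is closed of finite index, hence open. It therefore contains the identity component $\mathbb T$ of $\bar G$. A compact connected solvable Lie group is a torus, so $\mathbb T$ is a torus, and $\Phi=\bar G/\mathbb T$ is finite, of order $e$ say. This is the only use of virtual solvability.

We look for coset representatives that multiply correctly up to torsion of bounded order. Write $\mathbb T$ additively; $\Phi$ acts on it by conjugation. Choose a section $s\colon\Phi\to\bar G$ and define $\alpha\colon\Phi^2\to\mathbb T$ by $s(a)s(b)=\alpha(a,b)\,s(ab)$. Associativity gives $a\cdot\alpha(b,c)+\alpha(a,bc)=\alpha(a,b)+\alpha(ab,c)$. Summing over $c\in\Phi$, with $\beta(a)=\sum_c\alpha(a,c)$, yields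
\[
e\,\alpha(a,b)=a\cdot\beta(b)+\beta(a)-\beta(ab).
\]
A torus is divisible, so $\beta=e\gamma$ for some $\gamma\colon\Phi\to\mathbb T$. The section $s'(a)=(-\gamma(a))\,s(a)$ has $s'(a)s'(b)=\alpha'(a,b)\,s'(ab)$ with $\alpha'(a,b)=\alpha(a,b)-\gamma(a)-a\cdot\gamma(b)+\gamma(ab)$, and $e\alpha'=0$ by the displayed identity.

For $j\ge1$ let $\mathbb T_j$ be the finite subgroup of elements of $\mathbb T$ killed by $e\cdot j!$, and let $G_j=\mathbb T_j\,s'(\Phi)$. Since $\mathbb T_j$ is stable under $\Phi$ and contains the values of $\alpha'$, the finite set $G_j$ is closed under multiplication, hence is a group. The $G_j$ increase, and their union is dense in $\bar G$ because torsion elements are dense in $\mathbb T$. By Theorem~\ref{thm:main} there are $k$-dimensional $W_j$ with $\|P_{W_j}gx\|\le C'/\sqrt{\log(2d/k)}$ for all $g\in G_j$. By compactness of the Grassmannian a subsequence of the $W_j$ converges to a $k$-dimensional $W$. Each $g\in\bigcup_jG_j$ lies in $G_j$ for all large $j$, so the bound holds for $W$ and $g$; by density it holds for all $g\in\bar G$.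
\end{proof}

\begin{thebibliography}{9}

\bibitem{Asch} Aschbacher, \emph{Finite Group Theory}.

\bibitem{Gor} Gorenstein, \emph{Finite Groups}.

\bibitem{KL} Kleidman and Liebeck, \emph{The Subgroup Structure of the Finite Classical Groups}.

\bibitem{LS} Landazuri and Seitz, J. Algebra 32 (1974).

\bibitem{Ras} Rasala, J. Algebra 45 (1977), 132--181.

\bibitem{SSZ} Ashwin Sah, Mehtaab Sawhney, Yufei Zhao, \emph{The cylindrical width of transitive sets}, arXiv:2101.11207 (2021).

\bibitem{Ver} Vershynin, \emph{High-Dimensional Probability}.

\end{thebibliography}
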